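# Bits, Boxes and Trees: Rothberger Bounded Sets in Topological Groups of Weight $\kappa$

Throughout, $\kappa$ is an infinite cardinal, $2=\{0,1\}$ is discrete, and ${}^{\kappa}2$ carries the product topology and coordinatewise addition modulo $2$. It is a $T_0$ topological group of weight $\kappa$.

## 1. Recording a group of weight $\kappa$ by $\kappa$ bits

Let $G$ be a $T_0$ topological group with a base of $\kappa$ open sets. A point of $G$ is determined by the list of basic open sets that contain it, that is, by $\kappa$ yes/no answers. So the points of $G$ can be named by points of ${}^\kappa2$. Now fix a notion of "small subset of a topological group", and suppose that every small subset of ${}^\kappa2$ has at most $\kappa$ points. The first guess is that every small subset of *every* $T_0$ group of weight $\kappa$ then has at most $\kappa$ points, because $\kappa$ bits are all one needs.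

For the notion of smallness below, this guess is correct. The reason just given is not a proof, however: a list of bits may name the points faithfully and still turn small sets into sets that are not small. The work lies in choosing the right yes/no questions.

**Definition (Rothberger bounded).** Let $(G,\ast)$ be a topological group. A set $X\subseteq G$ is *Rothberger bounded* if for each sequence $(U_n:n<\omega)$ of neighborhoods of the identity there are $g_n\in G$ $(n<\omega)$ with $X\subseteq\bigcup_{n<\omega}g_n\ast U_n$.

The sequence $(U_n)$ is given first, and each $U_n$ may be used only once. Every countable set $\{x_n:n<\omega\}$ is Rothberger bounded: put $g_n=x_n$. The interval $[0,1]$ is not Rothberger bounded in $(\mathbb R,+)$: if $U_n$ is an interval of length $2^{-n-2}$ around $0$, the translates have total length $\frac12$. In $(\mathbb R,+)$ the Rothberger bounded sets are exactly the sets of strong measure zero.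

**Definition (the statements $\mathsf{BC}$).** For a topological group $G$, $\mathsf{BC}(G,\kappa)$ says that every Rothberger bounded subset of $G$ has cardinality at most $\kappa$. The generalized Borel Conjecture at $\kappa$, written $\mathsf{BC}_\kappa$, says that $\mathsf{BC}(G,\kappa)$ holds for every $T_0$ topological group $G$ of weight $\kappa$.

Since ${}^\kappa2$ is one of the groups of weight $\kappa$, $\mathsf{BC}_\kappa$ implies $\mathsf{BC}({}^\kappa2,\kappa)$. For $\kappa=\aleph_0$ the statement $\mathsf{BC}_{\aleph_0}$ is equivalent to the classical Borel Conjecture, and there the converse implication is a known fact. The problem, taken from Fred Galvin and Marion Scheepers, "Borel's Conjecture in Topological Groups", arXiv:1107.5383 (2011), asks whether $\mathsf{BC}({}^\kappa2,\kappa)$ implies $\mathsf{BC}_\kappa$ for each uncountable $\kappa$. In generic extensions by $\aleph_1$ Cohen reals, $\mathsf{BC}({}^\kappa2,\kappa)$ fails for every $\kappa$, so there the implication is vacuous. The question is whether it is a theorem.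

**Theorem 1 (ZFC).** Let $\kappa$ be an infinite cardinal. If some $T_0$ topological group having a neighborhood base at the identity of size $\le\kappa$ (for example, any $T_0$ group of weight $\kappa$) has a Rothberger bounded subset of cardinality $>\kappa$, then ${}^\kappa2$ has a Rothberger bounded subset of cardinality $>\kappa$. Hence $\mathsf{BC}({}^\kappa2,\kappa)\Rightarrow\mathsf{BC}_\kappa$.

The last sentence follows from the one before it: if $\mathsf{BC}_\kappa$ fails, some $T_0$ group of weight $\kappa$ has a Rothberger bounded subset of size $>\kappa$, and the members of a base of size $\kappa$ that contain the identity form a neighborhood base there of size $\le\kappa$. Section 9 extends Theorem 1 to a list of equivalent statements.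

## 2. Rothberger boundedness in ${}^\kappa2$ as a guessing problem

A basic neighborhood of the identity of ${}^\kappa2$ is $\{g:g{\restriction}K\equiv0\}$ with $K\subseteq\kappa$ finite. Its translate by $g_n$ consists of all $y$ that agree with $g_n$ on $K$. Every neighborhood of the identity contains a basic one, so $Y\subseteq{}^\kappa2$ is Rothberger bounded if and only if the following holds with $T=\kappa$:

$$\text{for all finite }K_n\subseteq T\ (n<\omega)\text{ there are }s_n\subseteq K_n\text{ such that }\forall y\in Y\ \exists n\ \ \{t\in K_n:y(t)=1\}=s_n.\tag{1}$$

Read $T$ as a set of yes/no questions and $y$ as a list of answers. We are shown finite sets $K_n$ of questions and make one guess $s_n$ for each. Each $y\in Y$ must be guessed exactly on at least one $K_n$.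

For example, ${}^\omega2$ itself violates (1): take $K_n=\{n\}$. Whatever the $s_n$ are, the $y$ with $y(n)=1\iff n\notin s_n$ is never guessed. We call this the *opposite pattern* argument.

We may use any set $T$ of questions with $|T|\le\kappa$. If $Y\subseteq{}^T2$ satisfies (1), identify $T$ with a subset of $\kappa$ and put $0$ on the remaining coordinates. Given finite $K_n\subseteq\kappa$, apply (1) to the sets $K_n\cap T$; the resulting $s_n$ work for the $K_n$ too. So we obtain a Rothberger bounded subset of ${}^\kappa2$ of cardinality $|Y|$.

## 3. Two cases by hand: open subgroups, and a single real coordinate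

**Groups with a base of open subgroups.** Let $G$ be a $T_0$ group whose identity $e$ has a neighborhood base $\{U_i:i<\kappa\}$ of open subgroups; an example is $\mathbb Z^\kappa$ with $\mathbb Z$ discrete. Let $X\subseteq G$ be Rothberger bounded. The constant sequence $U_i,U_i,\dots$ shows that $X$ meets only countably many left cosets of $U_i$; list these cosets as $C_{i,m}$, with $m<\omega$ (or $m$ below some finite number). The questions are the pairs $(i,m)$, at most $\kappa$ of them, and $y_x(i,m)=1$ means $x\in C_{i,m}$.

If $x\ne x'$, some $U_i$ omits $x^{-1}x'$ (a $T_0$ group is Hausdorff), so $x$ and $x'$ lie in different cosets of $U_i$ and $y_x\ne y_{x'}$. For (1), let finite sets $K_n$ be given, and let $V_n$ be the intersection of the $U_i$ for those $i$ that occur in $K_n$. Choose $g_n$ with $X\subseteq\bigcup_ng_nV_n$. Two points of $X\cap g_nV_n$ lie in the same coset of each of these $U_i$, so they answer all questions in $K_n$ alike. Let $s_n$ be this common answer (arbitrary if $X\cap g_nV_n=\emptyset$). So here the guess is confirmed, with *one* guess for each $g_nV_n$.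

**One real coordinate.** Now let the group be connected. First we fix the language for cubes. For $F\subseteq I$ finite, $\varepsilon>0$ and $g\in[0,1]^I$, the *box* is
$$B(g;F,\varepsilon)=\{x\in[0,1]^I:|x(i)-g(i)|<\varepsilon\text{ for all }i\in F\}.$$

**Definition (R-bounded).** A set $X\subseteq[0,1]^I$ is *R-bounded* if for all sequences $(F_n,\varepsilon_n)_{n<\omega}$ with $F_n\subseteq I$ finite and $\varepsilon_n>0$ there are $g_n\in[0,1]^I$ with $X\subseteq\bigcup_nB(g_n;F_n,\varepsilon_n)$.

If $I$ is a single point, this says that $A\subseteq[0,1]$ has strong measure zero: for all $\varepsilon_n>0$ it is covered by intervals of radius $\varepsilon_n$. Three facts are immediate. Subsets of R-bounded sets are R-bounded. If $J\subseteq I$, the projection of an R-bounded set to $[0,1]^J$ is R-bounded (restrict the $g_n$). If $I\subseteq I'$ and we extend all points of an R-bounded $X\subseteq[0,1]^I$ by $0$ on $I'\setminus I$, the result is R-bounded (apply the definition to $F_n\cap I$ and extend the $g_n$ by $0$).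

**Lemma 1.** If $A\subseteq[0,1]$ is R-bounded, then ${}^\kappa2$ has a Rothberger bounded subset of cardinality $|A|$.

*Proof.* The questions are binary digits. Let $b(x)\in{}^\omega2$ be a chosen binary expansion of $x\in[0,1]$, so $x=\sum_{i<\omega}b(x)(i)2^{-i-1}$. The map $b$ is injective, so it suffices to prove (1) for $b[A]$ with $T=\omega$.

The difficulty is that a short interval around a dyadic rational contains points with different digits. We therefore spend *two* guesses on each interval. Given finite $K_n\subseteq\omega$, pick $k_n$ with $K_{2n}\cup K_{2n+1}\subseteq\{0,\dots,k_n-1\}$. By R-boundedness with $\varepsilon_n=2^{-k_n-2}$, cover $A$ by intervals $J_n\subseteq[0,1]$ of length less than $2^{-k_n}$.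

We claim that $\{b(x){\restriction}k_n:x\in J_n\}$ has at most two elements. Write $k=k_n$, and let $j(x)$ be the integer with binary digits $b(x){\restriction}k$; then $j(x)2^{-k}\le x\le(j(x)+1)2^{-k}$. The interval $J_n$ contains at most one multiple of $2^{-k}$. If it contains none, it lies strictly between two consecutive multiples, and $j(x)$ is constant on $J_n$. If it contains $j2^{-k}$, then $J_n\subseteq((j-1)2^{-k},(j+1)2^{-k})$. For $x\in J_n$, $j(x)\ge j+1$ would give $x\ge(j+1)2^{-k}$, and $j(x)\le j-2$ would give $x\le(j-1)2^{-k}$; both are impossible, so $j(x)\in\{j-1,j\}$.

Use one of the at most two elements to define $s_{2n}\subseteq K_{2n}$ and the other to define $s_{2n+1}\subseteq K_{2n+1}$ (arbitrarily if there are fewer). If $x\in A\cap J_n$, then $b(x)$ is guessed correctly on $K_{2n}$ or on $K_{2n+1}$. $\square$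

## 4. Pseudometrics carry the set into $[0,1]^\kappa$

Both cases turned "nearby points" into "few answer patterns". To do this for all groups at once, we first move an arbitrary $X$ into a cube. The next lemma is stated for pseudometrics on a set, so that it also serves uniform spaces in Section 9.

**Lemma 2.** Let $Z\neq\emptyset$ be a set and $(d_i)_{i<\kappa}$ pseudometrics on $Z$ with values $\le1$ such that

(a) if $x\ne x'$ in $Z$, then $d_i(x,x')>0$ for some $i$;

(b) for all sequences $(D_n,\delta_n)_{n<\omega}$ with $D_n\subseteq\kappa$ finite and $\delta_n>0$ there are $x_n\in Z$ such that every $x\in Z$ has an $n$ with $d_i(x,x_n)<\delta_n$ for all $i\in D_n$.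

Then $[0,1]^\kappa$ has an R-bounded subset of cardinality $|Z|$.

*Proof.* *Separability.* Fix $i$. For each $m\ge1$ apply (b) with $D_n=\{i\}$ and $\delta_n=1/m$ for all $n$. This gives countably many points of $Z$ such that every $x\in Z$ is at $d_i$-distance less than $1/m$ from one of them. Collecting these points for all $m$ gives a countable $d_i$-dense set $A_i\subseteq Z$.

*The map.* Let $I=\{(i,a):i<\kappa,\ a\in A_i\}$, so $|I|\le\kappa$, and define $\Phi:Z\to[0,1]^I$ by $\Phi(x)(i,a)=d_i(x,a)$.

*Injectivity.* Let $x\neq x'$ and choose $i$ with $r:=d_i(x,x')>0$. Choose $a\in A_i$ with $d_i(x,a)<r/2$. Then $d_i(x',a)\ge r-d_i(x,a)>r/2$, so $\Phi(x)\ne\Phi(x')$.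

*R-boundedness.* Given $(F_n,\varepsilon_n)$ with $F_n\subseteq I$ finite, let $D_n$ be the set of all $i$ that occur in $F_n$, and take $x_n$ from (b) with $\delta_n=\varepsilon_n$. If $x$ and $n$ are as in (b) and $(i,a)\in F_n$, then $|d_i(x,a)-d_i(x_n,a)|\le d_i(x,x_n)<\varepsilon_n$. So $\Phi(x)\in B(\Phi(x_n);F_n,\varepsilon_n)$, and these boxes cover $\Phi[Z]$.

Finally identify $I$ with a subset of $\kappa$ and extend by zeros. $\square$

**Corollary 3.** If a $T_0$ topological group $G$ with a neighborhood base of size $\le\kappa$ at $e$ has a Rothberger bounded subset $X$ with $|X|>\kappa$, then $[0,1]^\kappa$ has an R-bounded subset of cardinality $|X|>\kappa$.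

*Proof.* Let $\{U_i:i<\kappa\}$ be a neighborhood base at $e$ (repetitions allowed). By the Birkhoff–Kakutani construction (Hewitt–Ross, *Abstract Harmonic Analysis I*, Thm 8.2), for each $i$ there is a continuous left-invariant pseudometric $d_i\le1$ on $G$ with $\{g:d_i(e,g)<1\}\subseteq U_i$. We check (a) and (b) for $Z=X$.

(a) If $x\ne x'$, then $x^{-1}x'\notin U_i$ for some $i$, because $G$ is Hausdorff. Hence $d_i(x,x')=d_i(e,x^{-1}x')\ge1$.

(b) Let $V_n=\{g:d_i(e,g)<\delta_n/2\text{ for all }i\in D_n\}$, a neighborhood of $e$. Choose $g_n$ with $X\subseteq\bigcup_ng_nV_n$, and choose $x_n\in X\cap g_nV_n$ whenever this set is nonempty ($x_n\in X$ arbitrary otherwise). If $x\in X\cap g_nV_n$ and $i\in D_n$, then by left invariance $d_i(x,x_n)\le d_i(x,g_n)+d_i(g_n,x_n)<\delta_n$. $\square$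

So from now on it is enough to prove the following.

**Proposition 4.** If $X\subseteq[0,1]^\kappa$ is R-bounded and $|X|>\kappa$, then ${}^\kappa2$ has a Rothberger bounded subset of cardinality $>\kappa$.

## 5. Independent coordinates defeat coordinatewise questions

**Digits in every coordinate.** The sensible first attempt is to apply Lemma 1 in each coordinate: the questions are pairs $(i,m)$, and $y_x(i,m)=b(x(i))(m)$. To imitate the proof, collect the $K_n$ into consecutive finite blocks, ask for one box per block, and use the guesses $s_n$ of the block to handle all points of that box. In one coordinate, blocks of length two are enough.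

With many coordinates, suppose $K_n=\{(i_n,0)\}$ with distinct $i_n$: we are asked for the first digit in a new coordinate each time. A block of length $N$ involves $N$ coordinates. The box we receive may be centered at the point with value $\frac12$ in all of them. However small $\varepsilon$ is, this box contains points with each $x(i_n)$ slightly below or slightly above $\frac12$, independently, so all $2^N$ patterns of first digits occur in it. We have $N$ guesses, one for each single question, and the opposite pattern is missed by all of them. Increasing $N$ does not help. This does not show that the coded set violates (1). It shows that "$x$ lies in this box" is too little information for $N$ guesses, and that is where the argument stops.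

**Asking for exact values.** The cut at $\frac12$ might seem to be the culprit. Suppose each coordinate takes at most $\kappa$ values on $X$, and ask instead "is $x(i)=a$?" for each value $a$. Within one coordinate this is better: a small box leaves at most one of finitely many values $a$ possible. But if $K_n=\{(i_n,a_n)\}$ with distinct $i_n$, a box centered at a point with values $a_n$ contains points with $x(i_n)=a_n$ for any prescribed set of $n$ in the block and $x(i_n)\neq a_n$ for the others. Again all $2^N$ patterns occur in the box.

In both attempts the trouble is *independence* of the answers in different coordinates.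

## 6. Asking for initial segments

To make the answers dependent, keep the exact-value questions but ask about all earlier coordinates at once: for an ordinal $\beta$ and $z\in[0,1]^\beta$, ask "is $x{\restriction}\beta=z$?", that is, "does $x$ extend $z$?". A yes for $z$ forces a yes for every shorter $z'\subseteq z$.

**What a chain saves.** Suppose $z_0\subsetneq z_1\subsetneq\cdots$ and $K_n=\{z_n\}$. The possible answer patterns on the first $N$ questions are "yes up to some point, then no", $N+1$ patterns in place of $2^N$. Two guesses handle them all: $s_0=\{z_0\}$ is right unless $z_0\not\subseteq x$, and in that case $z_1\not\subseteq x$, so $s_1=\emptyset$ is right.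

For the coding to be useful we need at most $\kappa$ questions that still separate more than $\kappa$ points. That is arranged by choosing where to cut.

**Step 1: choosing the length.** This step makes the number of questions at most $\kappa$. Let $X$ be as in Proposition 4. For $\alpha\le\kappa$ put $X{\restriction}\alpha=\{x{\restriction}\alpha:x\in X\}\subseteq[0,1]^\alpha$. Let $\alpha\le\kappa$ be least with $|X{\restriction}\alpha|>\kappa$; it exists since $X{\restriction}\kappa=X$. Also $\alpha>0$, since $X{\restriction}0=\{\emptyset\}$.

**Step 2: the case $\alpha=\beta+1$.** This step disposes of the case in which a single coordinate accounts for the large cardinality. We have $|X{\restriction}\beta|\le\kappa<|X{\restriction}(\beta+1)|$. If every $z\in X{\restriction}\beta$ had at most $\kappa$ extensions in $X{\restriction}(\beta+1)$, there would be at most $\kappa\cdot\kappa=\kappa$ elements in all. So for some $z\in X{\restriction}\beta$ the set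
$$A=\{x(\beta):x\in X,\ x{\restriction}\beta=z\}\subseteq[0,1]$$
has cardinality $>\kappa$. It is a subset of the projection of $X$ to the coordinate $\beta$, so it is R-bounded. Lemma 1 gives a Rothberger bounded subset of ${}^\kappa2$ of cardinality $|A|>\kappa$, and Proposition 4 holds in this case.

**Step 3: the code when $\alpha$ is a limit.** From here on $\alpha$ is a limit ordinal. This step sets up the questions. Replace $X$ by $X{\restriction}\alpha$: now $X\subseteq[0,1]^\alpha$ is R-bounded (as a projection), $|X|>\kappa$, and $|X{\restriction}\beta|\le\kappa$ for all $\beta<\alpha$. Let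
$$T=\bigcup_{\beta<\alpha}X{\restriction}\beta,\qquad\text{ordered by }\subseteq\text{ (extension of functions)}.$$
Since $\alpha\le\kappa$, $|T|\le\kappa\cdot\kappa=\kappa$. Elements of $T$ are called *nodes*. For $x\in X$ define $y_x\in{}^T2$ by
$$y_x(z)=1\iff z\subseteq x,$$
and let $Y=\{y_x:x\in X\}$.

The map $x\mapsto y_x$ is injective. If $x(\beta)\ne x'(\beta)$, then $z=x{\restriction}(\beta+1)$ belongs to $T$, because $\beta+1<\alpha$ for a limit $\alpha$. Moreover $y_x(z)=1$ and $y_{x'}(z)=0$. So $|Y|>\kappa$. By Section 2 it remains to prove that $Y$ satisfies (1).

**Definition (chain, initial segment).** A *chain* is a subset of $T$ linearly ordered by $\subseteq$. An *initial segment* of a chain $C$ is a set $J\subseteq C$ such that $z\subseteq w\in J$ and $z\in C$ imply $z\in J$.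

For example, let $\alpha=\omega$ and suppose the nodes $\langle0\rangle,\langle0,0\rangle,\langle0,1\rangle,\langle1\rangle$ occur in $T$. Then $\{\langle0\rangle,\langle0,1\rangle\}$ is a chain with initial segments $\emptyset$, $\{\langle0\rangle\}$ and the whole chain, while $\langle0,0\rangle$ and $\langle0,1\rangle$ are incomparable.

Distinct elements of a chain have distinct domains, and these are ordinals, with $z\subsetneq w$ implying $\mathrm{dom}(z)<\mathrm{dom}(w)$. Hence *every chain is well ordered by $\subseteq$*.

## 7. Small boxes see only chains

The points of a small box may still pass through nodes in many different ways. This lemma says that, for a given finite set of nodes, all the nodes that are still possible lie on one chain.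

**Lemma 5.** For each finite $K\subseteq T$ there are a finite $F\subseteq\alpha$ and $\varepsilon>0$ such that for every $g\in[0,1]^\alpha$ the set
$$\{z\in K:\exists x\in X\cap B(g;F,\varepsilon)\ (z\subseteq x)\}$$
is a chain.

*Proof.* Let $z,z'\in K$ be incomparable. Their domains are ordinals, one contained in the other; if $z,z'$ agreed on the smaller domain, one would extend the other. So we can choose $\beta(z,z')\in\mathrm{dom}(z)\cap\mathrm{dom}(z')$ at which they differ. Let $F$ be the finite set of these $\beta(z,z')$, and let $\varepsilon$ be half the minimum of the numbers $|z(\beta(z,z'))-z'(\beta(z,z'))|$ (if there is no incomparable pair, let $F=\emptyset$ and $\varepsilon=1$).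

Suppose $x,x'\in B(g;F,\varepsilon)$ with $z\subseteq x$, $z'\subseteq x'$ and $z,z'\in K$ incomparable. With $\beta=\beta(z,z')$,
$$|z(\beta)-z'(\beta)|=|x(\beta)-x'(\beta)|<2\varepsilon\le|z(\beta)-z'(\beta)|,$$
a contradiction. $\square$

For the four nodes displayed above, $F=\{0,1\}$ and $\varepsilon=\frac12$ work, since the incomparable pairs differ by $1$ at coordinate $0$ or at coordinate $1$.

So, for the questions in a given finite set, the possible yes-sets of points of a small box are initial segments of one chain. What remains is to guess initial segments of a chain.

## 8. Guessing initial segments of a well-ordered chain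

**A chain of the wrong order type.** Being a chain is not enough by itself. Suppose we had questions arranged like the dyadic rationals in $(0,1)$ under $<$, with $K_n=\{j2^{-n-2}:0<j<2^{n+2}\}$, and had to guess all initial segments $J_t=\{q:q<t\}$, $t\in[0,1]$. For a given $s_n$, the set of $t$ with $J_t\cap K_n=s_n$ is empty or an interval of length $2^{-n-2}$. These lengths add up to $\frac12$, so some $t\in[0,1]$ is missed, whatever the guesses are. This order has uncountably many initial segments. A countable *well-ordered* chain has only countably many, so we can list them and guess the $l$-th one on the $l$-th set.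

**A chain of type $\omega$, by hand.** Let $C=\{z_0\subsetneq z_1\subsetneq\cdots\}$ and let $K_0,K_1,\dots$ be finite subsets of $C$. Guess $C$ itself first: $s_0=K_0$. If $K_0=\emptyset$ we are done with one guess. Otherwise let $p$ be the largest index with $z_p\in K_0$. The guess $s_0$ is right for every initial segment containing $z_p$. Those left are $\{z_0,\dots,z_{m-1}\}$ with $0\le m\le p$, only $p+1$ of them. Guess them one by one on $K_1,\dots,K_{p+1}$. So *finitely many* of the $K_n$ suffice for the whole chain.

In general this finiteness comes from compactness. A second use of compactness is needed because of the order of events: to ask for a box we must already know the finite block of sets $K_n$ it is meant for, and the chain appears only after the box has been given. So the length of the block must be one that works for all chains. Fix finite $K_n\subseteq T$ $(n<\omega)$.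

**Lemma 6.** For each $n_0<\omega$ there is $M>n_0$ such that for every chain $C\subseteq\bigcup_{n_0\le n<M}K_n$ there are $s_n\subseteq K_n$ $(n_0\le n<M)$ with: for every initial segment $J$ of $C$ there is $n\in[n_0,M)$ with $J\cap K_n=s_n$.

*Proof.* Let $W=\bigcup_{n\ge n_0}K_n$, a countable set, and identify subsets of $W$ with points of the compact space ${}^W2$.

**Step 1: one chain.** This step finds a finite block that works for a fixed chain $C\subseteq W$.

First we count the initial segments. Let $J\ne C$ be an initial segment and let $w$ be the $\subseteq$-least element of $C\setminus J$. Everything in $C$ properly below $w$ is in $J$ by minimality. Nothing $\supseteq w$ is in $J$, since otherwise $w\in J$. So $J=\{z\in C:z\subsetneq w\}$. Hence the initial segments are $C$ and the sets $\{z\in C:z\subsetneq w\}$ with $w\in C$, countably many. List them, possibly with repetitions, as $(J_l)_{l<\omega}$.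

The set $\mathcal J(C)\subseteq{}^W2$ of all initial segments of $C$ is closed: it is defined by the conditions "$z\notin J$" for $z\in W\setminus C$, and "$w\in J\Rightarrow z\in J$" for $z\subseteq w$ in $C$, each of which is clopen. So $\mathcal J(C)$ is compact. The relatively clopen sets
$$\{J\in\mathcal J(C):J\cap K_{n_0+l}=J_l\cap K_{n_0+l}\}\qquad(l<\omega)$$
cover it, since each $J\in\mathcal J(C)$ equals some $J_l$. Therefore there is $L\ge1$ such that those with $l<L$ cover $\mathcal J(C)$. Put
$$M_C=n_0+L,\qquad s^C_{n_0+l}=J_l\cap K_{n_0+l}\ (l<L),\qquad W_C=\bigcup_{n_0\le n<M_C}K_n.$$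
Every $J\in\mathcal J(C)$ satisfies $J\cap K_n=s^C_n$ for some $n\in[n_0,M_C)$, and $W_C$ is finite.

**Step 2: nearby chains.** This step shows that the same block and the same guesses work for every chain $C'\subseteq W$ with $C'\cap W_C=C\cap W_C$. Let $J'$ be an initial segment of $C'$. We produce an initial segment of $C$ that looks the same on $W_C$, namely
$$J=\{z\in C:\exists w\in J'\cap W_C\ (z\subseteq w)\}.$$
If $z\in J$ and $z'\subseteq z$ with $z'\in C$, then $z'\subseteq z\subseteq w$ for some $w\in J'\cap W_C$, so $z'\in J$. Thus $J$ is an initial segment of $C$.

We check $J\cap W_C=J'\cap W_C$. If $z\in J'\cap W_C$, then $z\in C'\cap W_C\subseteq C$, and $w=z$ shows $z\in J$. Conversely, if $z\in J\cap W_C$, then $z\in C\cap W_C\subseteq C'$ and $z\subseteq w$ for some $w\in J'$. Since $J'$ is an initial segment of $C'$, $z\in J'$.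

Since $K_n\subseteq W_C$ for $n\in[n_0,M_C)$, we get $J'\cap K_n=J\cap K_n$ for all these $n$. By Step 1 some such $n$ has $J\cap K_n=s^C_n$, and hence $J'\cap K_n=s^C_n$.

**Step 3: all chains.** This step makes the block length uniform. Let $\mathcal C\subseteq{}^W2$ be the set of all chains contained in $W$. A set that is not a chain contains two incomparable nodes, and containing these two nodes is a clopen condition. So $\mathcal C$ is closed, hence compact. Each set $\{C'\in\mathcal C:C'\cap W_C=C\cap W_C\}$ is relatively open because $W_C$ is finite, and it contains $C$. So these sets cover $\mathcal C$. Take a finite subcover, given by $C^1,\dots,C^p$, and put $M=\max_iM_{C^i}>n_0$. A chain $C'\subseteq\bigcup_{n_0\le n<M}K_n$ belongs to $\mathcal C$, hence to the $i$-th member of the subcover for some $i$. Use $s_n=s^{C^i}_n$ for $n_0\le n<M_{C^i}$ and arbitrary $s_n\subseteq K_n$ for $M_{C^i}\le n<M$. By Step 2 these work. $\square$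

**Conclusion of the proof of Proposition 4.** We combine Lemmas 5 and 6 to verify (1) for $Y$; the order of the choices matters.

*Blocks first.* Using Lemma 6, choose $0=m_0<m_1<\cdots$ such that $M=m_{k+1}$ is as in Lemma 6 for $n_0=m_k$. Let $K^{(k)}=\bigcup_{m_k\le n<m_{k+1}}K_n$, a finite set.

*Then boxes.* Let $(F_k,\varepsilon_k)$ be as in Lemma 5 for $K^{(k)}$. Since $X$ is R-bounded, there are $g_k\in[0,1]^\alpha$ such that the boxes $B_k=B(g_k;F_k,\varepsilon_k)$ $(k<\omega)$ cover $X$.

*Then chains and guesses.* Let
$$C_k=\{z\in K^{(k)}:\exists x\in X\cap B_k\ (z\subseteq x)\}.$$
By Lemma 5 this is a chain, and it is contained in $K^{(k)}$. Let $s_n$ $(m_k\le n<m_{k+1})$ be as given by Lemma 6 for $C_k$. Doing this for all $k$ defines $s_n\subseteq K_n$ for all $n<\omega$.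

*Verification.* Let $x\in X$, say $x\in B_k$, and put $J=\{z\in K^{(k)}:z\subseteq x\}$. Then $J\subseteq C_k$, with $x$ itself as witness. It is an initial segment of $C_k$: if $z\subseteq w\in J$ and $z\in C_k$, then $z\subseteq w\subseteq x$, so $z\in J$. By the choice of the $s_n$ there is $n\in[m_k,m_{k+1})$ with
$$\{z\in K_n:y_x(z)=1\}=J\cap K_n=s_n.$$
This is (1). Since $|T|\le\kappa$ and $|Y|>\kappa$, Section 2 gives a Rothberger bounded subset of ${}^\kappa2$ of cardinality $>\kappa$. This proves Proposition 4, and with Corollary 3 it proves Theorem 1. $\blacksquare$

## 9. Equivalent forms for characters, uniform spaces, products and families of sets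

The *character* of a topological group is the least size of a neighborhood base at the identity, so character $\le$ weight. For uniform spaces recall: an entourage $E$ of $Z$ is a subset of $Z\times Z$, and $E[x]=\{x':(x,x')\in E\}$. The space is Hausdorff if and only if the intersection of all entourages is the diagonal. A pseudometric $d$ is uniformly continuous if and only if every $\{(x,x'):d(x,x')<\varepsilon\}$, $\varepsilon>0$, is an entourage. On the real line the sets $E_\varepsilon=\{(x,x'):|x-x'|<\varepsilon\}$ form a base of entourages, and $E_\varepsilon[x]=(x-\varepsilon,x+\varepsilon)$.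

**Theorem 2 (ZFC).** For every infinite cardinal $\kappa$ the following are equivalent.

1. $\mathsf{BC}({}^\kappa2,\kappa)$.
2. $\mathsf{BC}_\kappa$.
3. Every Rothberger bounded subset of every $T_0$ topological group of character $\le\kappa$ (any weight) has cardinality $\le\kappa$.
4. Every Hausdorff uniform space $Z$ with a base of $\le\kappa$ entourages, such that for each sequence $(E_n)$ of entourages there are $x_n\in Z$ with $Z=\bigcup_nE_n[x_n]$, has cardinality $\le\kappa$.
5. $\mathsf{BC}(\prod_{i<\kappa}H_i,\kappa)$ for one (equivalently, for every) family $(H_i)_{i<\kappa}$ of nontrivial $T_0$ topological groups of weight $\le\kappa$ (e.g. $\mathbb T^\kappa$, $\mathbb R^\kappa$, $\mathbb Z^\kappa$).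
6. There is no family $\mathcal A$ of more than $\kappa$ subsets of $\kappa$ such that for all finite $K_n\subseteq\kappa$ $(n<\omega)$ there are $s_n\subseteq K_n$ with $\forall A\in\mathcal A\ \exists n\ A\cap K_n=s_n$.

Moreover the bound $\kappa$ is sharp: ${}^\kappa2$ always has a Rothberger bounded subset of cardinality exactly $\kappa$.

*Proof.* **(1)$\Leftrightarrow$(6).** Identify subsets of $\kappa$ with their characteristic functions. The condition on $\mathcal A$ is the criterion (1) of Section 2 with $T=\kappa$.

**(1)$\Rightarrow$(3)$\Rightarrow$(2)$\Rightarrow$(1).** The first implication is Theorem 1. The second holds because character $\le$ weight. The third holds because ${}^\kappa2$ is a $T_0$ group of weight $\kappa$.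

**(1)$\Rightarrow$(4).** The aim is to feed $Z$ into Lemma 2. Suppose $Z$ is as in (4) and $|Z|>\kappa$, and let $\{E_i:i<\kappa\}$ be a base of entourages (repetitions allowed). For each $i$ there is a uniformly continuous pseudometric $d_i\le1$ on $Z$ with $\{(x,x'):d_i(x,x')<1\}\subseteq E_i$ (Kelley, *General Topology*, Ch. 6). For hypothesis (a) of Lemma 2: if $x\neq x'$, then $(x,x')\notin E_i$ for some $i$ because $Z$ is Hausdorff, so $d_i(x,x')\ge1$. For (b): given $(D_n,\delta_n)$, apply the covering property of $Z$ to the entourages $\{(x,x'):d_i(x,x')<\delta_n\text{ for all }i\in D_n\}$; the resulting $x_n$ are as required. By Lemma 2, $[0,1]^\kappa$ has an R-bounded subset of size $|Z|>\kappa$, and Proposition 4 contradicts (1).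

**(4)$\Rightarrow$(1).** Let $X\subseteq{}^\kappa2$ be nonempty and Rothberger bounded, with the uniformity inherited from ${}^\kappa2$. It is Hausdorff and has the base of entourages $\{(x,x'):x{\restriction}K=x'{\restriction}K\}$, $K\subseteq\kappa$ finite, at most $\kappa$ in number. Given entourages $E_n$, choose finite $K_n$ such that the basic entourage of $K_n$ is contained in $E_n$, and take $s_n$ from the criterion (1) of Section 2. If the cell $\{x\in X:\{i\in K_n:x(i)=1\}=s_n\}$ is nonempty, choose $x_n$ in it; otherwise let $x_n\in X$ be arbitrary. Every $x\in X$ lies in the cell for some $n$, and then $x{\restriction}K_n=x_n{\restriction}K_n$, so $x\in E_n[x_n]$. Hence $X$ satisfies the hypothesis of (4), and $|X|\le\kappa$. If $X=\emptyset$ there is nothing to prove.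

**(2)$\Rightarrow$(5) for every family.** We show that the product has weight exactly $\kappa$, so that $\mathsf{BC}_\kappa$ applies to it. The group $\prod_{i<\kappa}H_i$ is $T_0$, and as a product of $\kappa$ spaces of weight $\le\kappa$ it has weight $\le\kappa$. Pick $h_i\in H_i\setminus\{e\}$. Since $H_i$ is Hausdorff, $\{e,h_i\}$ is discrete, and the subspace $\prod_i\{e,h_i\}$ is homeomorphic to ${}^\kappa2$, which has weight $\kappa$. Weight does not increase when passing to subspaces, so the product has weight $\ge\kappa$.

**(5) for one family $\Rightarrow$(1).** We transport a Rothberger bounded set from ${}^\kappa2$ into the product. Let $X\subseteq{}^\kappa2$ be Rothberger bounded, and pick $h_i\in H_i\setminus\{e\}$. For $x\in{}^\kappa2$ let $\theta(x)(i)=h_i$ if $x(i)=1$ and $\theta(x)(i)=e$ otherwise; $\theta$ is injective. Given neighborhoods $U_n$ of the identity in $\prod_iH_i$, there are finite $K_n\subseteq\kappa$ with $\{g:g(i)=e\ \forall i\in K_n\}\subseteq U_n$. Take $s_n$ from the criterion (1) of Section 2 and put $g_n=\theta(\chi_{s_n})$. If $x\in X$ and $\{i\in K_n:x(i)=1\}=s_n$, then $\theta(x)$ and $g_n$ agree on $K_n$, so $g_n^{-1}\theta(x)$ is $e$ on $K_n$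 and $\theta(x)\in g_nU_n$. Thus $\theta[X]\subseteq\bigcup_ng_nU_n$. So $\theta[X]$ is Rothberger bounded, and $|X|=|\theta[X]|\le\kappa$.

Since (5) for every family implies (5) for one family, the last two implications also show that the two readings of (5) are equivalent.

**Sharpness.** Let $Y=\{\chi_{\{\beta\}}:\beta<\kappa\}$, so $|Y|=\kappa$. Given finite $K_n$, put $s_0=\emptyset$. This guess is right for all $\beta\notin K_0$. Let $\beta_1,\dots,\beta_r$ be the elements of $K_0$, put $s_j=\{\beta_j\}\cap K_j$ for $1\le j\le r$, and let the remaining $s_n$ be arbitrary. Then $\chi_{\{\beta_j\}}$ is guessed correctly on $K_j$. So the criterion (1) of Section 2 holds, and $Y$ is Rothberger bounded. $\blacksquare$
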